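\title{The first eigenvalue and the diameter of left-invariant metrics on a compact Lie group}

\begin{abstract}
We prove that on every compact connected Lie group $G$ of positive dimension the product $\lambda_1(G,g)\operatorname{diam}(G,g)^2$ is bounded as $g$ ranges over all left-invariant Riemannian metrics, as conjectured by Eldredge, Gordina and Saloff-Coste. To a sequence of metrics we attach the closed subgroup $H$ of points that are asymptotically reached at no cost. If $H\neq G$, the distance to $H$ yields test functions; if $H=G$, the commutator subgroup collapses to a point and the problem reduces to flat tori. The same argument shows that finitely many irreducible representations suffice to witness the bound exactly when the center of $G$ has dimension at most one, and that the bound holds uniformly over all homogeneous spaces $G/K$ with invariant metrics. The constants are not effective.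
\end{abstract}

\section{Introduction}

Let $(M,g)$ be a compact connected Riemannian manifold of positive dimension, let $\operatorname{diam}(M,g)$ be the largest distance between two of its points, and let $\lambda_1(M,g)$ be the smallest positive eigenvalue of its Laplace--Beltrami operator. If $\nu$ is the Riemannian measure normalized to total mass $1$, then
\begin{equation}\label{eq:rayleigh}
\lambda_1(M,g)=\inf_F\frac{\int_M|\nabla F|^2\,d\nu}{\operatorname{Var}_\nu(F)},\qquad \operatorname{Var}_\nu(F)=\int_M\Big(F-\int_M F\,d\nu\Big)^2d\nu,
\end{equation}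
where $F$ ranges over the nonconstant real Lipschitz functions. Replacing $g$ by $c^2g$ multiplies the diameter by $c$ and $\lambda_1$ by $c^{-2}$, so $\lambda_1\operatorname{diam}^2$ depends only on the shape of $M$. A $1$-Lipschitz function has $|\nabla F|\le1$ almost everywhere, hence variance at most $1/\lambda_1$. A large value of $\lambda_1\operatorname{diam}^2$ therefore means that every $1$-Lipschitz function, for instance the distance to a point, is nearly constant at the scale of the diameter.

For a circle of length $\ell$ one has $\lambda_1=(2\pi/\ell)^2$ and $\operatorname{diam}=\ell/2$, so the product is $\pi^2$. On homogeneous spaces the product is never small: by a result of P.~Li, every compact homogeneous Riemannian manifold satisfies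
\begin{equation}\label{eq:li}
\lambda_1(M,g)\ge\frac{\pi^2/4}{\operatorname{diam}(M,g)^2}.
\end{equation}
It can be large: a product of $n$ round unit $d$-spheres has $\lambda_1=d$ and diameter $\sqrt n\,\pi$. For $d=1$ this is a torus, so there is no upper bound valid for all compact Lie groups either. In these examples the product grows only because the dimension does, and one may guess that it stays bounded once the group is fixed. This is the conjecture of Eldredge, Gordina and Saloff-Coste, which we take from \cite{Lauret}: \emph{for every compact connected Lie group $G$ of positive dimension there is $C>0$, depending only on $G$, such that $\lambda_1(G,g)\le C/\operatorname{diam}(G,g)^2$ for all left-invariant metrics $g$ on $G$.} It is known to hold for $G=\mathrm{SU}(2)$.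

All left-invariant metrics on $G$ have the same normalized measure, the Haar measure. So if $c^{-1}g\le g'\le cg$, then $\lambda_1$ and $\operatorname{diam}^2$ each change by a factor at most $c$ from $g$ to $g'$. The conjecture is thus a statement about degenerating sequences of metrics, in which some directions become much cheaper than others. We prove it.

\begin{theorem}\label{thm:main}
For every compact connected Lie group $G$ of positive dimension there is $C=C(G)$ such that $\lambda_1(G,g)\operatorname{diam}(G,g)^2\le C$ for all left-invariant Riemannian metrics $g$ on $G$.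
\end{theorem}

The spectrum of a left-invariant metric splits according to the irreducible unitary representations $\pi$ of $G$. Write $\pi$ also for the derived representation of the Lie algebra $\mathfrak g$, and let $\lambda^\pi(g)$ be the smallest eigenvalue of $-\sum_i\pi(X_i)^2$, where $(X_i)$ is a $g$-orthonormal basis of $\mathfrak g$. Then $\lambda_1(G,g)=\min_{\pi\ne1}\lambda^\pi(g)$, as we recall in Section~\ref{sec:finite}, and one can ask whether finitely many $\pi$ already witness the bound of Theorem~\ref{thm:main}. Let $Z(G)$ be the center of $G$.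

\begin{theorem}\label{thm:finite}
Let $G$ be a compact connected Lie group of positive dimension. A finite set $\Pi$ of nontrivial irreducible unitary representations and a constant $C$ with
\[
\min_{\pi\in\Pi}\lambda^\pi(g)\le\frac{C}{\operatorname{diam}(G,g)^2}\qquad\text{for all left-invariant metrics }g
\]
exist if and only if $\dim Z(G)\le1$. In that case
$\lambda_1(G,g)\le\min_{\pi\in\Pi}\lambda^\pi(g)\le\frac{4C}{\pi^2}\lambda_1(G,g)$ for all $g$.
\end{theorem}

The bound also holds for all homogeneous spaces of $G$ at once. Since $G$ is connected, $\dim G/K>0$ for every closed subgroup $K\ne G$.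

\begin{theorem}\label{thm:homog}
For every compact connected Lie group $G$ of positive dimension there is $C=C(G)$ such that $\lambda_1(G/K,\bar g)\operatorname{diam}(G/K,\bar g)^2\le C$ for all closed subgroups $K\neq G$, connected or not, and all $G$-invariant Riemannian metrics $\bar g$ on $G/K$.
\end{theorem}

Theorem~\ref{thm:main} is the case $K=\{e\}$; we prove it first because it needs less. All three proofs are by contradiction and compactness, so they give no value for the constants. One starts from a sequence of metrics of diameter $1$ and attaches to it a closed subgroup $H$, the set of limits of points whose distance to the identity tends to $0$ (Section~\ref{sec:limit}). If $H\ne G$, the distance to $H$ in a fixed bi-invariant metric is, up to a vanishing error, uniformly Lipschitz along the sequence, and \eqref{eq:rayleigh} bounds $\lambda_1$ (Section~\ref{sec:proper}). If $H=G$, the commutator subgroup $[G,G]$ shrinks to a point; we show this by hand for $\mathrm{SO}(3)$ in Section~\ref{sec:so3} and in general in Section~\ref{sec:collapse}. What remains is a flat torus, treated by a volume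 count in Section~\ref{sec:tori}. Sections~\ref{sec:finite} and~\ref{sec:homog} prove Theorems~\ref{thm:finite} and~\ref{thm:homog}.

\section{Conventions and standard facts}\label{sec:prelim}

Throughout, $G$ is a compact connected Lie group of positive dimension with identity $e$, Lie algebra $\mathfrak g$ and Haar probability measure $\mu$, which is invariant on both sides.

\subsection{Invariant metrics}
A left-invariant metric $g$ is determined by an inner product on $\mathfrak g$, with norm $|\cdot|_g$; its distance is $d_g$. The speed of a curve $x(t)$ is $|X(t)|_g$, where $X(t)\in\mathfrak g$ is the velocity translated to $e$ from the left. For $x(t)=\exp tX$ this is constant, so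
\begin{equation}\label{eq:exp}
d_g(e,\exp X)\le|X|_g .
\end{equation}
Fix once and for all an $\operatorname{Ad}(G)$-invariant inner product on $\mathfrak g$, with norm $|\cdot|_0$. It defines a bi-invariant metric $g_0$. Its distance $d_0$ is invariant under left translations, right translations and inversion, so $d_0(ab,a'b')\le d_0(a,a')+d_0(b,b')$. The geodesics of $g_0$ through $e$ are the one-parameter subgroups, so every $x\in G$ is $\exp\xi$ with $|\xi|_0=d_0(e,x)$. Convergence $x_k\to x$ always refers to the topology of $G$, that is, to $d_0$.

\subsection{Structure of $G$}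
We have $\mathfrak g=\mathfrak z\oplus\mathfrak s_1\oplus\dots\oplus\mathfrak s_l$, with $\mathfrak z$ the center and the $\mathfrak s_i$ simple nonabelian ideals. The sum is $g_0$-orthogonal, because $\langle[X,Y],Z\rangle_0=\langle X,[Y,Z]\rangle_0$ and $\mathfrak s_i=[\mathfrak s_i,\mathfrak s_i]$. We write $X_{\mathfrak z}$ and $X_i$ for the components of $X\in\mathfrak g$, and put $\mathfrak s=\bigoplus_i\mathfrak s_i$ and $m=\dim\mathfrak z=\dim Z(G)$. The connected subgroups $Z_0,S_1,\dots,S_l$ with these Lie algebras are closed and normal, they commute with one another, $Z_0$ is central, and $G=Z_0S_1\cdots S_l$. In particular $\exp\xi=\exp\xi_{\mathfrak z}\prod_i\exp\xi_i$, with commuting factors. The subgroup $S=S_1\cdots S_l=[G,G]$ is closed and normal, and $G/S$ is a torus of dimension $m$. Each $\operatorname{Ad}(x)$ preserves $\mathfrak s_j$, and $\operatorname{Ad}_j(x)=\operatorname{Ad}(x)|_{\mathfrak s_j}$ is $g_0$-orthogonal.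

\subsection{Hausdorff convergence}
The nonempty compact subsets of a compact metric space form a compact metric space for the Hausdorff distance. Moreover $A_k\to A$ if and only if every point of $A$ is a limit of points $a_k\in A_k$, and every limit of a subsequence of points $a_k\in A_k$ lies in $A$.

\subsection{Invariant submersions}
Let $K$ be a closed subgroup and $o=eK$ the base point of $G/K$. The normalized Riemannian measure of a $G$-invariant metric on $G/K$ is the unique $G$-invariant probability measure, namely the push-forward of $\mu$.

\begin{lemma}\label{lem:submersion}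
Let $K\subset K'$ be closed subgroups, $p\colon M=G/K\to M'=G/K'$ the projection, and $o,o'$ the base points. Let $M,M'$ carry $G$-invariant metrics, with distances $d,d'$, such that $dp_o$ maps the orthogonal complement of its kernel isometrically onto $T_{o'}M'$. Then:
\begin{enumerate}
\item[(a)] $d'(p(y),p(z))\le d(y,z)$ for all $y,z\in M$;
\item[(b)] every $y'\in M'$ has a preimage $y\in M$ with $d(o,y)=d'(o',y')$;
\item[(c)] if $\dim M'>0$, then $\lambda_1(M)\le\lambda_1(M')$.
\end{enumerate}
\end{lemma}

\begin{proof}
The map $p$ commutes with $G$, which acts on both spaces by isometries and transitively on $M$. So the condition on $dp$ holds at every point: $p$ is a Riemannian submersion. It does not increase the length of curves, which gives (a). A minimizing geodesic from $o'$ to $y'$ has a horizontal lift starting at $o$, defined to the end because $M$ is compact, and of the same length; its endpoint $y$ satisfies $d(o,y)\le d'(o',y')$, and (a) gives equality. For (c), a Lipschitz function $F$ on $M'$ satisfies $|\nabla(F\circ p)|=|\nabla F|\circ p$ almost everywhere, and $p$ maps the normalized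 measure of $M$ to that of $M'$ since both are push-forwards of $\mu$. So $F\circ p$ and $F$ have the same quotient in \eqref{eq:rayleigh}.
\end{proof}

\section{The limit group}\label{sec:limit}

A degenerating sequence of inner products on $\mathfrak g$ has no useful limit, but the metric balls are compact subsets of the fixed space $G$, and those do converge along subsequences. To cover Theorem~\ref{thm:homog} as well we allow distinct points at distance zero. A \emph{pseudo-distance} on $G$ will mean a continuous symmetric function $d\colon G\times G\to[0,\infty)$ with $d(x,x)=0$ that satisfies the triangle inequality and is left-invariant, $d(ax,ay)=d(x,y)$. The examples we need are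
\begin{equation}\label{eq:pseudo}
d(x,y)=d_{\bar g}(xo,yo)
\end{equation}
for a $G$-invariant metric $\bar g$ on $G/K$; for $K=\{e\}$ this is the distance of a left-invariant metric. Left-invariance gives
\begin{equation}\label{eq:subadd}
d(e,x^{-1})=d(e,x),\qquad d(e,xy)\le d(e,x)+d(x,xy)=d(e,x)+d(e,y).
\end{equation}

Let $(d_k)$ be a sequence of pseudo-distances, with balls $B_k(r)=\{x:d_k(e,x)\le r\}$. A sequence $(x_k)$ in $G$ is \emph{short} if $d_k(e,x_k)\to0$. By \eqref{eq:subadd}, inverses of short sequences and termwise products of a fixed number of short sequences are short. We call $(d_k)$ \emph{convergent} if for every rational $q>0$ the compact sets $B_k(q)$ have a Hausdorff limit $B(q)$ for $d_0$. By compactness of the Hausdorff space and a diagonal argument, every sequence $(d_k)$ has a convergent subsequence.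

\begin{lemma}\label{lem:H}
Let $(d_k)$ be convergent. The sets $B(q)$ increase with $q$ and satisfy $B(q)B(q')\subset B(q+q')$. The set $H=\bigcap_{q>0}B(q)$ is a closed subgroup of $G$, and it consists of the limits of the short sequences that converge in $G$.
\end{lemma}

\begin{proof}
If $x\in B(q)$ and $y\in B(q')$, write $x=\lim x_k$ and $y=\lim y_k$ with $x_k\in B_k(q)$ and $y_k\in B_k(q')$. Then $x_k\in B_k(q'')$ for $q''\geq q$, so $x\in B(q'')$; and $x_ky_k\in B_k(q+q')$ by \eqref{eq:subadd}, so $xy\in B(q+q')$. If $(x_k)$ is short and $x_k\to x$, then $x_k\in B_k(q)$ for large $k$, so $x\in B(q)$ for every $q$. Conversely let $x\in H$. Choose $k_1<k_2<\cdots$ such that for $k\ge k_i$ the ball $B_k(1/i)$ has a point within $d_0$-distance $1/i$ of $x$, and let $x_k$ be such a point for $k_i\le k<k_{i+1}$. Then $(x_k)$ is short and $x_k\to x$. Short sequences form a group, hence so do their limits, and $H$ is an intersection of compact sets.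
\end{proof}

We call $H$ the \emph{limit group}. It does not change if each $d_k$ is multiplied by a factor that stays in a compact subset of $(0,\infty)$. Three examples show what can happen while the diameter stays bounded above and below.

\begin{example}[$H$ is a collapsed subgroup]\label{ex:collapse}
Let $K\ne G$ be a closed connected subgroup and let $g_k$ equal $g_0$ on $\mathfrak k^\perp$ and $k^{-2}g_0$ on $\mathfrak k$, the two summands being orthogonal. A point $\exp X$ of $K$, $X\in\mathfrak k$, has $d_{g_k}(e,\exp X)\le|X|_0/k$, so $K\subset H$. Right translations by $K$ preserve $g_0$, so $g_0$ induces a $G$-invariant metric $\bar g$ on $G/K$, and Lemma~\ref{lem:submersion} applies to $G\to(G/K,\bar g)$ for $g_0$ and for every $g_k$. Hence $d_{g_k}(e,x)\ge d_{\bar g}(o,xo)=d_0(e,xK)=d_0(x,K)$. So $H=K$, and $\operatorname{diam}(G/K,\bar g)\le\operatorname{diam}(G,g_k)\le\operatorname{diam}(G,g_0)$.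
\end{example}

\begin{example}[$H$ is trivial]
On $\mathrm{SO}(3)$ let $E_1,E_2,E_3$ be the $g_0$-orthonormal generators of the rotations about the coordinate axes, and let $E_1,E_2,E_3/k$ be $g_k$-orthonormal. Then $g_k\ge g_0$, so $H=\{e\}$ and the diameter is bounded below. It is at most $3\pi$, since every rotation is a product of three rotations about the first two axes (Lemma~\ref{lem:euler} with $\theta=\pi/2$).
\end{example}

\begin{example}[$H=G$]\label{ex:torus}
Let $G=\mathbb R^2/\mathbb Z^2$ with $g_0$ the standard metric, let
$A_k=\begin{pmatrix}1&k\\k&k^2+1\end{pmatrix}\in\mathrm{SL}(2,\mathbb Z)$, and let the columns of $A_k$ be $g_k$-orthonormal. The automorphism $A_k$ is an isometry from $g_0$ to $g_k$, so $\lambda_1=4\pi^2$ and $\operatorname{diam}=\sqrt2/2$ for all $k$. The ball $B_k(1/k)$ contains the points $A_k(0,s/k)=(s,ks+s/k)$, $0\le s\le1$. Given $(a,b)$ with $0\le a\le 1$, pick $s\in[0,1]$ with $|s-a|\le1/k$ and $ks\equiv b$ modulo $1$; the corresponding point is within $2/k$ of $(a,b)$. So every point is a limit of a short sequence, although the diameter is constant.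
\end{example}

Example~\ref{ex:torus} is the warning for the whole proof: that small balls are nearly dense does not make them everything.

\section{Proper limit group: the distance to $H$ as a test function}\label{sec:proper}

In Example~\ref{ex:collapse} the distance to $H$ satisfies $d_0(x,H)\le d_k(e,x)$. We show that such an inequality always holds, up to a constant and a vanishing error. The reason is easiest to see when $H=\{e\}$. Then some $B(q_1)$ lies in a small $d_0$-ball. If $x=\exp Z\in B(q)$, the powers $x^j=\exp jZ$ move away from $e$ along a geodesic in steps of length $|Z|_0$, yet they stay in the small ball as long as $jq\le q_1$; so $|Z|_0$ is at most a constant times $q$. For general $H$ one first translates $x$ by $H$ so that the geodesic is normal to $H$.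

We use two facts about a compact submanifold $H$ of $(G,g_0)$. A geodesic that realizes the distance from $H$ to a point leaves $H$ orthogonally (first variation). And by the tubular neighborhood theorem there is $\varepsilon_0>0$ such that a geodesic of length at most $\varepsilon_0$ leaving $H$ orthogonally realizes the distance from $H$ to its endpoint.

\begin{lemma}\label{lem:lipschitz}
Let $(d_k)$ be convergent with limit group $H\ne G$, and let $\delta(x)=d_0(x,H)$. There are $C>0$ and $\varepsilon_k\to0$ such that $|\delta(x)-\delta(y)|\le C\,d_k(x,y)+\varepsilon_k$ for all $x,y\in G$.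
\end{lemma}

\begin{proof}
\emph{Reduction to $x=e$.} Since $d_0$ is bi-invariant and $H$ is a subgroup, $\delta(xh)=\delta(x)$ for $h\in H$, and $\delta(x^{-1})=\delta(x)$. If $h\in H$ is nearest to $y$, then $\delta(xy)\le d_0(xy,xh)+\delta(xh)=\delta(y)+\delta(x)$. Applied to $y=x\cdot x^{-1}y$ and $x=y\cdot y^{-1}x$, this gives $|\delta(x)-\delta(y)|\le\delta(x^{-1}y)$. As $d_k(x,y)=d_k(e,x^{-1}y)$, it suffices to prove $\delta(y)\le C\,d_k(e,y)+\varepsilon_k$.

\emph{A linear bound in the limit.} Let $\rho(q)=\max_{B(q)}\delta$. It is nondecreasing, and it tends to $0$ with $q$ because the $B(q)$ are nested compact sets with intersection $H$. With $\varepsilon_0$ as above, $\delta(\exp Z)=|Z|_0$ for $Z\perp\mathfrak h$, $|Z|_0\le\varepsilon_0$. Fix a rational $q_1\in(0,1]$ with $\rho(2q_1)<\varepsilon_0/2$. We claim that $\rho(q)\le\varepsilon_0q/q_1$ for rational $q\in(0,q_1]$.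

Let $x\in B(q)$ satisfy $\delta(x)=\rho(q)$, which we may assume positive, and let $h\in H$ be nearest to $x$. Write $xh^{-1}=\exp Z$ with
\[
|Z|_0=d_0(xh^{-1},e)=d_0(x,h)=\delta(x)=\delta(xh^{-1}).
\]
So $t\mapsto\exp tZ$, $0\le t\le 1$, realizes the distance from $H$ to $xh^{-1}$, and $Z\perp\mathfrak h$. Also $\exp Z\in B(q)H\subset B(2q)$, hence $\exp jZ\in B(2jq)$. Let $n=\lfloor q_1/q\rfloor\ge1$. We show $j|Z|_0<\varepsilon_0/2$ for $1\le j\le n$ by induction. For $j=1$, $|Z|_0=\rho(q)\le\rho(2q_1)<\varepsilon_0/2$. If the bound holds for some $j<n$, then $(j+1)|Z|_0<\varepsilon_0$, so we are still inside the tube, and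
\[
(j+1)|Z|_0=\delta\big(\exp(j+1)Z\big)\le\rho\big(2(j+1)q\big)\le\rho(2q_1)<\varepsilon_0/2 .
\]
Thus $\rho(q)=|Z|_0<\varepsilon_0/(2n)$, and $n\ge q_1/(2q)$ proves the claim. With $C=\max\{\varepsilon_0,\operatorname{diam}(G,g_0)\}/q_1$ we get $\rho(q)\le Cq$ for all rational $q>0$, and $\delta\le C$ everywhere.

\emph{Back to $d_k$.} Given $\varepsilon>0$, choose an integer $N$ with $C/N\le\varepsilon/2$. For large $k$, each of the sets $B_k(j/N)$, $1\le j\le N$, lies in the $\varepsilon/2$-neighborhood of $B(j/N)$. If $d_k(e,y)\in[\frac{j-1}N,\frac jN]$, then $\delta(y)\le C\frac jN+\frac\varepsilon2\le C\,d_k(e,y)+\varepsilon$. If $d_k(e,y)\ge1$, then $\delta(y)\le C\le C\,d_k(e,y)$.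
\end{proof}

The error $\varepsilon_k$ cannot be dropped. On $\mathrm{SO}(3)$ let $d_k(a,b)$ be the angle between $ay_k$ and $by_k$, for unit vectors $y_k\to y$ with $y_k\ne y$. Then $H$ is the stabilizer of $y$, and on the rotations about $y_k$ the function $d_k(e,\cdot)$ vanishes while $\delta$ does not. So $\delta$ itself need not be uniformly Lipschitz, and we replace it by the largest $C$-Lipschitz function below it.

\begin{proposition}\label{prop:proper}
In the situation of Lemma~\ref{lem:lipschitz} there are functions $F_k$ on $G$ with $|F_k(x)-F_k(y)|\le C\,d_k(x,y)$ and $F_k\to\delta$ uniformly. If $d_k$ is given by \eqref{eq:pseudo} for $G$-invariant metrics $\bar g_k$ on $G/K_k$, $K_k\ne G$, then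
\[
\limsup_{k\to\infty}\lambda_1(G/K_k,\bar g_k)\le C^2/\operatorname{Var}_\mu(\delta)<\infty .
\]
\end{proposition}

\begin{proof}
Put $F_k(x)=\min_{y\in G}\big(\delta(y)+C\,d_k(x,y)\big)$. The triangle inequality for $d_k$ gives the Lipschitz bound. Taking $y=x$ gives $F_k\le\delta$, and Lemma~\ref{lem:lipschitz} gives $\delta(y)+C\,d_k(x,y)\ge\delta(x)-\varepsilon_k$, that is, $F_k\ge\delta-\varepsilon_k$. The continuous function $\delta$ vanishes on $H$ and is positive off $H$; as $H\ne G$ it is not constant, and $\operatorname{Var}_\mu(F_k)\to\operatorname{Var}_\mu(\delta)>0$. In the homogeneous case $d_k(x,x\kappa)=0$ for $\kappa\in K_k$, so $F_k$ descends to a $C$-Lipschitz function on $(G/K_k,\bar g_k)$ with the same variance, and \eqref{eq:rayleigh} gives $\lambda_1\le C^2/\operatorname{Var}_\mu(F_k)$.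
\end{proof}

\section{Dense small balls: the model case $\mathrm{SO}(3)$}\label{sec:so3}

When $H=G$ there is no test function in sight, and the aim is instead to show that the diameter tends to $0$. Example~\ref{ex:torus} shows that this fails for tori; noncommutativity must be used. The mechanism is visible on $G=\mathrm{SO}(3)$. Identify $\mathfrak g$ with Euclidean $\mathbb R^3$, so that for a unit vector $y$ the element $R_y(\alpha)=\exp\alpha y$ is the rotation by the angle $\alpha$ about $y$, and $aR_y(\alpha)a^{-1}=R_{ay}(\alpha)$.

\begin{lemma}\label{lem:euler}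
Let $y,y'$ be unit vectors at an angle $\theta\in[\pi/4,\pi/2]$. If $xy$ makes an angle at most $2\theta$ with $y$, then $x=R_y(\alpha)R_{y'}(\beta)R_y(\gamma)$ with $\alpha,\beta,\gamma\in[-\pi,\pi]$. Every $x\in\mathrm{SO}(3)$ is a product of two such triple products.
\end{lemma}

\begin{proof}
The angle between $R_{y'}(\beta)y$ and $y$ is continuous in $\beta$, equal to $0$ at $\beta=0$ and to $2\theta$ at $\beta=\pi$. Choose $\beta$ so that it equals the angle between $xy$ and $y$, and then $\alpha$ with $R_y(\alpha)R_{y'}(\beta)y=xy$. The rotation $(R_y(\alpha)R_{y'}(\beta))^{-1}x$ fixes $y$, so it is some $R_y(\gamma)$. For arbitrary $x$, let $z$ be the midpoint of a shortest great circle arc from $y$ to $xy$, and choose $x_1$ with $x_1y=z$. Both $x_1$ and $x_1^{-1}x$ move $y$ by an angle at most $\pi/2\le2\theta$.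
\end{proof}

\begin{proposition}\label{prop:so3}
Let $g_k$ be left-invariant metrics on $\mathrm{SO}(3)$ with distances $d_k$, such that every point is the limit of a short sequence. Then $\operatorname{diam}(\mathrm{SO}(3),g_k)\to0$.
\end{proposition}

\begin{proof}
It suffices to find in every subsequence a further one along which the diameter tends to $0$.

\emph{A fast direction.} Let $L_k=\max\{|X|_0:|X|_{g_k}\le1\}$. Comparing lengths of curves gives $d_0\le L_kd_k$. If $(x_k)$ is short and $x_k\to x\ne e$, then $d_0(e,x_k)\le L_k\,d_k(e,x_k)$ forces $L_k\to\infty$. Let $y_k$ be a unit vector with $|y_k|_{g_k}=1/L_k$. By \eqref{eq:exp}, $d_k(e,R_{y_k}(\alpha))\le\pi/L_k$ for $|\alpha|\le\pi$.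

\emph{A second direction, by conjugation.} Pass to a subsequence with $y_k\to y$, fix $t$ with $ty\perp y$, and let $(a_k)$ be short with $a_k\to t$. For large $k$ and a suitable sign, $y_k'=\pm a_ky_k$ makes an angle in $[\pi/4,\pi/2]$ with $y_k$, and $R_{y'_k}(\alpha)=a_kR_{y_k}(\pm\alpha)a_k^{-1}$ is at $d_k$-distance at most $\pi/L_k+2d_k(e,a_k)$ from $e$.

\emph{Generation.} By Lemma~\ref{lem:euler} and \eqref{eq:subadd}, the diameter is at most $6\big(\pi/L_k+2d_k(e,a_k)\big)\to0$.
\end{proof}

Propositions~\ref{prop:proper} and~\ref{prop:so3} prove Theorem~\ref{thm:main} for $\mathrm{SO}(3)$: a convergent sequence of metrics of diameter $1$ has $H\neq G$, so $\lambda_1$ stays bounded along it. The decisive point is that $a_k$ only approximates $t$, while the conclusion must be exact. Lemma~\ref{lem:euler} bridges this because it survives a perturbation of the axes. In general its role is played by Brouwer's fixed point theorem.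

\section{Dense small balls: the commutator subgroup collapses}\label{sec:collapse}

\subsection{Fast directions in each simple factor}
For an inner product $g$ on $\mathfrak g$ and $1\le j\le l$ let
\[
L_j(g)=\max\{|X_j|_0:\ X\in\mathfrak g,\ |X|_g\le1\},
\]
the largest $g_0$-speed in the direction of $\mathfrak s_j$ that a $g$-unit vector can have. Since $G$ need not be a direct product, we measure displacement in the $j$-th factor through the homomorphism $\operatorname{Ad}_j$, whose derivative depends only on $X_j$. Let $\|\cdot\|$ be the operator norm for $g_0$, and let $c_j$ be the maximum of $\|\operatorname{ad}(Y)|_{\mathfrak s_j}\|$ over $Y\in\mathfrak s_j$ with $|Y|_0=1$.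

\begin{lemma}\label{lem:fast}
For every left-invariant metric $g$ and every $x\in G$,
\begin{equation}\label{eq:ad}
\|\operatorname{Ad}_j(x)-1\|\le c_j\,L_j(g)\,d_g(e,x).
\end{equation}
If $g_k$ are left-invariant metrics such that every point of $G$ is the limit of a short sequence for $(d_{g_k})$, then $L_j(g_k)\to\infty$ for $j=1,\dots,l$.
\end{lemma}

\begin{proof}
Let $x(t)$, $0\le t\le d_g(e,x)$, be a unit speed minimizing $g$-geodesic from $e$ to $x$, with left-translated velocity $X(t)$. Then $A(t)=\operatorname{Ad}_j(x(t))$ satisfies $A'(t)=A(t)\operatorname{ad}(X(t))|_{\mathfrak s_j}=A(t)\operatorname{ad}(X_j(t))|_{\mathfrak s_j}$, because the other components of $X(t)$ commute with $\mathfrak s_j$. As $A(t)$ is orthogonal, $\|A'(t)\|\le c_jL_j(g)$, and integration gives \eqref{eq:ad}. Since $\mathfrak s_j$ is not abelian, there is $x$ with $\operatorname{Ad}_j(x)\ne1$. Along a short sequence $x_k\to x$ the left side of \eqref{eq:ad} has a positive limit and $d_{g_k}(e,x_k)\to0$.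
\end{proof}

\subsection{The collapse}
We state the result for pseudo-distances, with the fast directions as a hypothesis, so that it also applies to homogeneous spaces.

\begin{proposition}\label{prop:collapse}
Let $d_k$ be pseudo-distances on $G$ and $g_k$ inner products on $\mathfrak g$ such that
\begin{enumerate}
\item[(a)] every point of $G$ is the limit of a short sequence;
\item[(b)] $d_k(e,\exp X)\le|X|_{g_k}$ for all $X\in\mathfrak g$;
\item[(c)] $L_j(g_k)\to\infty$ for $j=1,\dots,l$.
\end{enumerate}
Then $\max_{s\in S}d_k(e,s)\to0$.
\end{proposition}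

By Example~\ref{ex:torus}, $S$ cannot be replaced by $G$. Two difficulties are absent for $\mathrm{SO}(3)$. Take $G=S_1\times S_2$ with $L_1\ge L_2$. A vector $Y$ that is fast for $\mathfrak s_1$, scaled so that $|Y_1|_0=1$, may have a component $Y_2$ of size up to $L_2/L_1\le1$, which its conjugates carry along. We remove it by using commutators $a\exp(\tau Y)a^{-1}\exp(-\tau Y)$ with $a$ close to $S_1$; what survives in $S_2$ is a small error. Second, a vector $Y$ that is fast for $\mathfrak s_2$, scaled so that $|Y_2|_0=1$, may have $|Y_1|_0$ as large as $L_1/L_2$, which can be unbounded. Then the commutator is under control only if the first coordinate of $a$ is exactly $e$, not just close to it. Such short elements $a$ exist once all of $S_1$ has been reached, up to small errors in $S_2$. So we order the factors by speed and proceed by induction from the fastest. The central component of $Y$ is not controlled at all, but commutators cancel it.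

\begin{proof}
We may assume $l\ge1$. The hypotheses pass to subsequences, so it suffices to prove the conclusion along a subsequence. Pass to one, and relabel the factors, so that $L_1(g_k)\ge\dots\ge L_l(g_k)$ for all $k$. Put
\[
P_j=S_1\cdots S_j,\quad P_0=\{e\},\qquad N_j=S_j\cdots S_l,\quad N_{l+1}=\{e\},
\]
closed connected subgroups; let $\mathfrak n_j=\mathfrak s_j\oplus\dots\oplus\mathfrak s_l$ be the Lie algebra of $N_j$. Fix $r_0>0$ below the injectivity radius of $g_0$, let $\log$ be the inverse of $\exp$ on the open $d_0$-ball of radius $r_0$ about $e$, and take $r_0$ so small that $\log$ maps the points of $N_j$ in this ball into $\mathfrak n_j$ and those of $S_j$ into $\mathfrak s_j$, for all $j$; this is possible because closed subgroups are embedded submanifolds.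

For each $j$ and $k$ choose $X$ with $|X|_{g_k}\le1$ and $|X_j|_0=L_j(g_k)$, put $Y^{j}_k=X/L_j(g_k)$, and let $W^j_k$ be the $\mathfrak n_j$-component of $Y^j_k$. For $i\ge j$ we have $|X_i|_0\le L_i(g_k)\le L_j(g_k)$; this is where the ordering is used. Hence
\[
|W^j_k|_0\le\sqrt l,\qquad|(W^j_k)_j|_0=1,\qquad|Y^j_k|_{g_k}\le1/L_j(g_k)\to0 .
\]
Pass to a subsequence along which $W^j_k$ converges for every $j$. We prove by induction on $j=0,\dots,l$:

\medskip\noindent
$(\mathrm A_j)$\quad\emph{For every sequence $(s_k)$ in $P_j$ there is a sequence $(u_k)$ in $N_{j+1}$ such that $u_k\to e$ and $(s_ku_k)$ is short.}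

\medskip\noindent
Statement $(\mathrm A_0)$ holds with $u_k=e$. Statement $(\mathrm A_l)$ says that every sequence in $S$ is short; applied to points where $d_k(e,\cdot)$ is maximal on $S$, it is the proposition. Let $j\ge1$ and assume $(\mathrm A_{j-1})$. Write $Y_k,W_k$ for $Y_k^j,W_k^j$, and $W_k\to w+w''$ with $w\in\mathfrak s_j$, $|w|_0=1$, $w''\in\mathfrak n_{j+1}$.

\emph{Step 1: every $t\in S_j$ is the limit of a short sequence $(a_k)$ in $Z_0N_j$.} By (a) there is a short sequence $b_k\to t$. Write $b_kt^{-1}=\exp\xi_k$ with $|\xi_k|_0\to0$, and split $\xi_k$ into components: $b_k=\zeta_ks'_kn_kt$ with $\zeta_k\in Z_0$, $s_k'\in P_{j-1}$, $n_k\in N_j$, and $\zeta_k,n_k\to e$. By $(\mathrm A_{j-1})$ there are $u_k\in N_j$ with $u_k\to e$ and $(s'_ku_k)$ short. Then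
\[
a_k=(s'_ku_k)^{-1}b_k=u_k^{-1}s_k'^{-1}\zeta_ks'_kn_kt=\zeta_ku_k^{-1}n_kt
\]
is short, lies in $Z_0N_j$, and tends to $t$.

\emph{Step 2: commutators.} Write $Y_k=Y_k'+W_k$ with $Y'_k\in\mathfrak z\oplus\mathfrak s_1\oplus\dots\oplus\mathfrak s_{j-1}$. For $a\in Z_0N_j$ we have $\operatorname{Ad}(a)Y'_k=Y'_k$ and $\operatorname{Ad}(a)W_k\in\mathfrak n_j$, and $Y_k'$ commutes with $\mathfrak n_j$. So the factors $\exp(\pm\tau Y'_k)$ cancel, however large $Y_k'$ is:
\begin{equation}\label{eq:comm}
a\exp(\tau Y_k)\,a^{-1}\exp(-\tau Y_k)=\exp\big(\tau\operatorname{Ad}(a)W_k\big)\exp(-\tau W_k)\in N_j .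
\end{equation}
This element is at $d_0$-distance at most $2\sqrt l\,|\tau|$ from $e$. In the limit its $\tau$-derivative at $0$, for $a=t\in S_j$, is $\operatorname{Ad}(t)w-w$. These vectors span $\mathfrak s_j$. Indeed their span is $\operatorname{Ad}(S_j)$-invariant, since
\[
\operatorname{Ad}(t')\big(\operatorname{Ad}(t)w-w\big)=\big(\operatorname{Ad}(t't)w-w\big)-\big(\operatorname{Ad}(t')w-w\big),
\]
so it is an ideal of the simple algebra $\mathfrak s_j$, and it is not zero because $w\ne0$ is not central in $\mathfrak s_j$. Let $n=\dim\mathfrak s_j$, fix $t_1,\dots,t_n\in S_j$ such that the vectors $\operatorname{Ad}(t_i)w-w$ form a basis of $\mathfrak s_j$, and let $a_{i,k}\to t_i$ be short sequences in $Z_0N_j$ as in Step~1. Let $\sigma\in(0,1]$ satisfy $2\sqrt l\,n\sigma<r_0$, let $\mathbb B$ be the closed ball of radius $\sigma$ about $0$ in $\mathbb R^n$, and for $\tau\in\mathbb B$ put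
\[
\Psi_k(\tau)=\prod_{i=1}^n a_{i,k}\exp(\tau_iY_k)\,a_{i,k}^{-1}\exp(-\tau_iY_k)\in N_j .
\]
By (b), $d_k(e,\exp(\pm\tau_iY_k))\le|Y_k|_{g_k}\to0$. Hence $(\Psi_k(\tau^{(k)}))$ is short for every sequence $(\tau^{(k)})$ in $\mathbb B$. Since $t_i\in S_j$ fixes $w''$, we have $\operatorname{Ad}(a_{i,k})W_k\to\operatorname{Ad}(t_i)w+w''$. By \eqref{eq:comm} and uniform continuity on compact sets, $\Psi_k$ converges uniformly on $\mathbb B$ to
\[
\Phi(\tau)=\prod_{i=1}^n\exp\big(\tau_i\operatorname{Ad}(t_i)w\big)\exp(-\tau_iw)\in S_j,
\]
the factors $\exp(\pm\tau_iw'')$ canceling because $w''$ commutes with $\mathfrak s_j$. All values of $\Psi_k$ and $\Phi$ lie within $2\sqrt l\,n\sigma<r_0$ of $e$, so $\log\Psi_k\in\mathfrak n_j$, $\log\Phi\in\mathfrak s_j$, and $\eta_k=\max_{\mathbb B}|\log\Psi_k-\log\Phi|_0\to0$.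

\emph{Step 3: there is $\rho>0$ such that for every sequence $(v_k)$ in $\mathfrak s_j$ with $|v_k|_0\le\rho$ there are $\xi_k'\in\mathfrak n_{j+1}$ with $\xi'_k\to0$ and $(\exp v_k\exp\xi'_k)$ short.} Let $f=\log\Phi$ and $f_k=(\log\Psi_k)_j$, maps from $\mathbb B$ to $\mathfrak s_j$. The map $f$ is smooth, $f(0)=0$, and its derivative at $0$ is $A\tau=\sum_i\tau_i(\operatorname{Ad}(t_i)w-w)$, an isomorphism $\mathbb R^n\to\mathfrak s_j$. The $f_k$ are close to $f$ only uniformly, with no control of derivatives required, so we use a topological argument. Since $A^{-1}f(\tau)-\tau=o(|\tau|)$, we can shrink $\sigma$ so that $|A^{-1}f(\tau)-\tau|\le\sigma/4$ on $\mathbb B$. For large $k$ also $|A^{-1}f_k-A^{-1}f|\le\|A^{-1}\|\eta_k\le\sigma/4$ on $\mathbb B$. Let $\rho=\sigma/(2\|A^{-1}\|)$. The continuous map $\tau\mapsto\tau-A^{-1}f_k(\tau)+A^{-1}v_k$ takes values of norm at most $\sigma/4+\sigma/4+\sigma/2$, so it maps $\mathbb B$ to itself. By Brouwer's theorem it has a fixed point $\tau^{(k)}$, and $f_k(\tau^{(k)})=v_k$. Thus $\log\Psi_k(\tau^{(k)})=v_k+\xi'_k$ with $\xi'_k\in\mathfrak n_{j+1}$, and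 $|\xi'_k|_0\le\eta_k$ because $\log\Phi$ has no $\mathfrak n_{j+1}$-component. The sequence $\Psi_k(\tau^{(k)})=\exp v_k\exp\xi'_k$ is short by Step~2. For the finitely many remaining $k$ put $\xi_k'=0$.

\emph{Step 4: for every sequence $(\tilde s_k)$ in $S_j$ there are $u''_k\in N_{j+1}$ with $u_k''\to e$ and $(\tilde s_ku''_k)$ short.} The restriction of $g_0$ to the compact connected group $S_j$ is bi-invariant, so with an integer $M\ge\operatorname{diam}(S_j,g_0)/\rho$ we can write $\tilde s_k=\exp Mv_k$, $v_k\in\mathfrak s_j$, $|v_k|_0\le\rho$. With $\xi'_k$ from Step~3, $(\exp v_k\exp\xi'_k)^M=\tilde s_k\exp M\xi'_k$ is short. Take $u''_k=\exp M\xi'_k$.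

\emph{Step 5: $(\mathrm A_j)$ holds.} Let $s_k=s'_ks''_k$ with $s'_k\in P_{j-1}$ and $s''_k\in S_j$. By $(\mathrm A_{j-1})$ there are $u'_k\in N_j$ with $u'_k\to e$ and $(s'_ku'_k)$ short. For large $k$ write $u'_k=\exp v'_k\exp\xi''_k$ with $v'_k\in\mathfrak s_j$, $\xi_k''\in\mathfrak n_{j+1}$, $\xi''_k\to0$. The part $\exp v_k'$ of the error lies in $S_j$ and can now be removed exactly: apply Step~4 to $\tilde s_k=\exp(-v'_k)s''_k$. Since $\exp\xi''_k$ commutes with $S_j$, the short sequence $s'_ku'_k\cdot\tilde s_ku''_k$ equals
\[
s'_k\exp v'_k\exp\xi''_k\exp(-v'_k)\,s''_ku''_k=s'_ks''_k\exp(\xi''_k)\,u''_k=s_ku_k,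
\]
where $u_k=\exp(\xi''_k)u''_k\in N_{j+1}$ tends to $e$.
\end{proof}

\section{Tori and the proof of Theorem~\ref{thm:main}}\label{sec:tori}

Once $S$ has collapsed, the diameter is carried by a torus. There the compactness argument gives nothing (Example~\ref{ex:torus}), but the exponential map is a homomorphism from a Euclidean space, so volumes of balls can be compared by a covering count that ignores the lattice.

\begin{lemma}\label{lem:torus}
Let $T$ be a torus of dimension $r\ge1$ with an invariant metric of diameter $D$. Then $\lambda_1(T)\le16\cdot5^r/D^2$.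
\end{lemma}

\begin{proof}
The map $\exp\colon\mathbb R^r\to T$, with the Euclidean structure given by the metric at $e$, is a Riemannian covering, so it maps a closed ball of radius $\rho$ onto a closed ball of radius $\rho$. All the latter have the same normalized volume $V(\rho)$. In a closed Euclidean ball of radius $2\rho$ take a maximal set of points with mutual distances greater than $\rho$. The open balls of radius $\rho/2$ about them are disjoint and lie in the concentric ball of radius $5\rho/2$, so there are at most $5^r$ points, and by maximality the closed balls of radius $\rho$ about them cover. Hence $V(2\rho)\le5^rV(\rho)$.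

Let $d(p,p')=D$, $\varphi=(D/2-d(p,\cdot))_+$, $\varphi'=(D/2-d(p',\cdot))_+$ and $F=\varphi-\varphi'$. The open balls of radius $D/2$ about $p$ and $p'$ are disjoint. A translation carries $\varphi$ to $\varphi'$, so $F$ has mean zero. It is $1$-Lipschitz: for $x$ in the first open ball and $y$ in the second, $F(x)-F(y)=D-d(p,x)-d(p',y)\le d(x,y)$, and in the other cases $F$ agrees at both points with $\varphi$ or with $-\varphi'$. It vanishes off the two closed balls, so $\int|\nabla F|^2\le2V(D/2)$. Finally $|F|\ge D/4$ on the balls of radius $D/4$ about $p$ and $p'$, so $\int F^2\ge2(D/4)^2V(D/4)$. By \eqref{eq:rayleigh}, $\lambda_1\le16V(D/2)/(D^2V(D/4))\le16\cdot5^r/D^2$.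
\end{proof}

Let $K\ne G$ be a closed subgroup and $\bar g$ a $G$-invariant metric on $G/K$. Since $S$ is compact and normal, $SK$ is a closed subgroup; it contains $[G,G]$, so it is normal and $T=G/SK$ is a quotient of the torus $G/S$, hence a torus of dimension at most $m$, possibly a point. Give the tangent space of $T$ at the identity the inner product for which $T_o(G/K)\to T_eT$ is isometric on the orthogonal complement of its kernel, and extend it to an invariant metric on $T$. As $G$ acts on $T$ by translations, Lemma~\ref{lem:submersion} applies to $G/K\to T$. We call $T$ with this metric the \emph{toral quotient} of $(G/K,\bar g)$.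

\begin{lemma}\label{lem:quotient}
Let $D$ be the diameter of the toral quotient of $(G/K,\bar g)$, and let $d$ be given by \eqref{eq:pseudo}. Then
\[
\lambda_1(G/K,\bar g)\,D^2\le16\cdot5^m,\qquad\operatorname{diam}(G/K,\bar g)\le D+\max_{s\in S}d(e,s).
\]
\end{lemma}

\begin{proof}
If $T$ is a point, $D=0$; otherwise the first inequality follows from Lemma~\ref{lem:submersion}(c) and Lemma~\ref{lem:torus}. Let $x\in G$. By Lemma~\ref{lem:submersion}(b) there is $b\in G$ with the same image as $x$ in $T$ and $d(e,b)\le D$. Then $x=bs\kappa$ with $s\in S$, $\kappa\in K$, and $d(e,x)=d(e,bs)\le d(e,b)+d(e,s)$ by \eqref{eq:subadd}. By homogeneity the diameter of $G/K$ is $\max_xd(e,x)$.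
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
If the theorem fails, rescaling gives left-invariant metrics $g_k$ of diameter $1$ with $\lambda_1(G,g_k)\to\infty$. Pass to a subsequence such that $d_k=d_{g_k}$ is convergent, with limit group $H$. By Proposition~\ref{prop:proper}, $H=G$. So hypothesis (a) of Proposition~\ref{prop:collapse} holds by Lemma~\ref{lem:H}, (b) is \eqref{eq:exp}, and (c) holds by Lemma~\ref{lem:fast}. Hence $\max_Sd_k(e,\cdot)\to0$. By the first inequality of Lemma~\ref{lem:quotient}, with $K=\{e\}$, the diameters $D_k$ of the toral quotients tend to $0$. By the second, $\operatorname{diam}(G,g_k)\to0$, a contradiction.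
\end{proof}

The assumption $\lambda_1\to\infty$ entered twice, to exclude $H\ne G$ and to shrink the torus $G/S$; the normalization of the diameter entered only in the last line.

\section{Finite sets of representations}\label{sec:finite}

\subsection{The Laplacian and the Peter--Weyl theorem}
View $X\in\mathfrak g$ as the left-invariant field $XF(x)=\frac d{dt}F(x\exp tX)|_{t=0}$. It is skew-adjoint on $L^2(G,\mu)$, since $\mu$ is right-invariant. If $(X_i)$ is a $g$-orthonormal basis, then $|\nabla F|^2=\sum_i|X_iF|^2$, so the energy is $E_g(F)=\sum_i\|X_iF\|^2$ and the Laplacian is $\Delta_g=-\sum_iX_i^2$. By the Peter--Weyl theorem, the complex space $L^2(G,\mu)$ is the orthogonal sum, over the countably many classes of irreducible unitary representations $\pi$, of the finite-dimensional spaces $\mathcal E_\pi$ spanned by the functions $x\mapsto\langle\pi(x)v,w\rangle$. Since $X\langle\pi(\cdot)v,w\rangle=\langle\pi(\cdot)\pi(X)v,w\rangle$, each $X$ preserves $\mathcal E_\pi$, and $\Delta_g$ acts on $\mathcal E_\pi$ as a sum of copies of $-\sum_i\pi(X_i)^2=\sum_i\pi(X_i)^*\pi(X_i)$. The space $\mathcal E_1$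 consists of the constants, which are the kernel of $\Delta_g$; hence $\lambda_1(G,g)=\min_{\pi\ne1}\lambda^\pi(g)$.

Let $P_\pi$ be the orthogonal projection onto $\mathcal E_\pi$ and $F$ a Lipschitz function. For $\phi\in\mathcal E_\pi$ we have $\langle X_iF,\phi\rangle=-\langle F,X_i\phi\rangle=-\langle P_\pi F,X_i\phi\rangle=\langle X_iP_\pi F,\phi\rangle$, so $P_\pi X_iF=X_iP_\pi F$ and
\begin{equation}\label{eq:pw}
E_g(F)\ge E_g(P_\pi F)=\langle\Delta_gP_\pi F,P_\pi F\rangle\ge\lambda^\pi(g)\,\|P_\pi F\|^2 .
\end{equation}

Identify $G/S$ with $\mathbb R^m/\mathbb Z^m$, so that $\mathfrak z\cong\mathfrak g/\mathfrak s=\mathbb R^m$. The irreducible representations trivial on $S$ are the characters $\chi_n(v)=e^{2\pi i\langle n,v\rangle}$, $n\in\mathbb Z^m$. Choose a $g$-orthonormal basis of $\mathfrak g$ adapted to $\mathfrak s$ and its $g$-orthogonal complement. The vectors in $\mathfrak s$ are killed by $\chi_n$, and the others project to an orthonormal basis $v_1,\dots,v_m$ for the metric of the toral quotient. Hence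
\begin{equation}\label{eq:char}
\lambda^{\chi_n}(g)=4\pi^2\sum_{i=1}^m\langle n,v_i\rangle^2 .
\end{equation}
This explains the condition on the center. On a circle the first eigenfunction is $\chi_1$ for every invariant metric. In Example~\ref{ex:torus}, \eqref{eq:char} gives $4\pi^2\big((n_1+kn_2)^2+(kn_1+(k^2+1)n_2)^2\big)$, which tends to infinity for each fixed $n\ne0$: through the first term if $n_2\ne0$, through the second if $n_2=0$. The first eigenvalue stays $4\pi^2$, but the character that realizes it leaves every finite set.

\subsection{Proof of Theorem~\ref{thm:finite}}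
\emph{Suppose $m\le1$.} Enumerate the nontrivial irreducible representations as $\pi_1,\pi_2,\dots$. If no finite set and constant work, then for each $k$ the set $\{\pi_1,\dots,\pi_k\}$ and the constant $k$ fail, and since $\lambda^\pi(g)\operatorname{diam}(G,g)^2$ is scale-invariant there is $g_k$ of diameter $1$ with $\lambda^{\pi_i}(g_k)\ge k$ for $i\le k$. So $\lambda^\pi(g_k)\to\infty$ for each fixed $\pi\ne1$. Pass to a subsequence with $d_k=d_{g_k}$ convergent, with limit group $H$.

If $H\ne G$, take $F_k\to\delta$ from Proposition~\ref{prop:proper}. The point is that the limit $\delta$ is a fixed function. It is not constant, so $P_\pi\delta\ne0$ for some $\pi\ne1$, and $P_\pi F_k\to P_\pi\delta$ in $L^2$. By \eqref{eq:pw}, $\lambda^\pi(g_k)\|P_\pi F_k\|^2\le E_{g_k}(F_k)\le C^2$, so $\lambda^\pi(g_k)$ is bounded, a contradiction.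

If $H=G$, then Lemma~\ref{lem:fast} and Proposition~\ref{prop:collapse} give $\max_Sd_k(e,\cdot)\to0$; no assumption on eigenvalues is needed for this. Let $D_k$ be the diameter of the toral quotient. If $m=0$, then $D_k=0$. If $m=1$, the toral quotient is a circle $\mathbb R/\mathbb Z$ of length $2D_k$, its unit vector is $v_1=1/(2D_k)$, and \eqref{eq:char} gives $\lambda^{\chi_1}(g_k)=(\pi/D_k)^2$; as this tends to infinity, $D_k\to0$. In both cases Lemma~\ref{lem:quotient} gives $\operatorname{diam}(G,g_k)\to0$, a contradiction. So $\Pi$ and $C$ exist. The last assertion of the theorem follows from $\lambda_1=\min_{\pi\ne1}\lambda^\pi$ and from \eqref{eq:li}, which gives $C/\operatorname{diam}(G,g)^2\le\frac{4C}{\pi^2}\lambda_1(G,g)$.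

\emph{Suppose $m\ge2$,} and let $\Pi$ be a finite set of nontrivial irreducible representations. We construct metrics with diameter bounded below and $\min_\Pi\lambda^\pi\to\infty$, by shearing the torus $G/S$ and shrinking $S$. Let $\mathcal N\subset\mathbb Z^m\setminus\{0\}$ be the finite set of $n$ with $\chi_n\in\Pi$. Since $\mathbb Z^m$ is not contained in a finite union of hyperplanes, there is $u\in\mathbb Z^m$ with $\langle u,n\rangle\ne0$ for all $n\in\mathcal N$, and since $m\ge2$ there is $b\in\mathbb Z^m\setminus\{0\}$ with $\langle u,b\rangle=0$. For an integer $N\ge1$ let $A=I+N\,bu^T$. Because $u^Tb=0$, its inverse is $I-N\,bu^T$, so $A\in\mathrm{GL}(m,\mathbb Z)$. Let $h$ be the inner product on $\mathbb R^m$ for which the columns $v_i=A^T\epsilon_i$ of $A^T$ are orthonormal, $(\epsilon_i)$ being the standard basis, and let $g$ be the orthogonal sum of $h$ on $\mathfrak z\cong\mathbb R^m$ and $N^{-2}g_0$ on $\mathfrak s$.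

The toral quotient of $(G,g)$ is $(\mathbb R^m/\mathbb Z^m,h)$, which the automorphism $A^T$ makes isometric to the standard torus, of diameter $\sqrt m/2$. By Lemma~\ref{lem:submersion}(a), $\operatorname{diam}(G,g)\ge\sqrt m/2$. For $n\in\mathcal N$, \eqref{eq:char} gives $\lambda^{\chi_n}(g)=4\pi^2|An|^2$, and $|An|=|n+N\langle u,n\rangle b|\ge N|b|-|n|$ because $\langle u,n\rangle$ is a nonzero integer. Now let $\pi\in\Pi$ be nontrivial on $S$, and let $(E_a)$ be a $g_0$-orthonormal basis of $\mathfrak s$. The operator $-\sum_a\pi(E_a)^2$ does not depend on the orthonormal basis, and $\operatorname{Ad}(x)$ maps one such basis to another; so it commutes with $\pi(G)$ and is a scalar $c_\pi\geq0$ by Schur's lemma. If $c_\pi=0$, then all $\pi(E_a)$ vanish and $\pi$ is trivial on the connected group $S$; so $c_\pi>0$. The vectors $NE_a$ and the $v_i$ form a $g$-orthonormal basis, and each $-\pi(v_i)^2$ is nonnegative, so $\lambda^\pi(g)\ge N^2c_\pi$. Therefore $\min_\Pi\lambda^\pi(g)\operatorname{diam}(G,g)^2\to\infty$ as $N\to\infty$, and no constant works for $\Pi$. \qed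

\section{Homogeneous spaces}\label{sec:homog}

Everything in the proof of Theorem~\ref{thm:main} was stated for the pseudo-distances \eqref{eq:pseudo} except Lemma~\ref{lem:fast}, and that lemma has no direct analogue: small balls may now be dense merely because the isotropy groups are. For $G=\mathbb R/\mathbb Z$ and $K_k=\frac1k\mathbb Z/\mathbb Z$, give $G/K_k$ length $2$. Then $H=G$, since every sequence $\kappa_k\in K_k$ is short, while the lifted metric gives $G$ length $2k$, so that no direction is fast. In a simple factor this cannot happen. We use Jordan's theorem: for every $N$ there is $J=J(N)$ such that every finite subgroup of $\mathrm{GL}_N(\mathbb C)$ has an abelian subgroup of index at most $J$.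

\begin{lemma}\label{lem:isolated}
Let $\Gamma\subset\mathrm{GL}_N(\mathbb C)$ be a compact connected subgroup whose Lie algebra is simple and nonabelian, and let $\Gamma_k\subset\Gamma$ be closed subgroups with $\Gamma_k\to\Gamma$ in the Hausdorff sense. Then $\Gamma_k=\Gamma$ for large $k$.
\end{lemma}

\begin{proof}
Otherwise pass to a subsequence with all $\Gamma_k\ne\Gamma$ and of the same dimension $p$.

Let $p\ge1$. Pass to a subsequence along which $\operatorname{Lie}(\Gamma_k)$ converges, in the compact Grassmannian of $p$-dimensional subspaces of $\operatorname{Lie}(\Gamma)$, to some $V$. For $\gamma\in\Gamma$ take $\gamma_k\in\Gamma_k$ with $\gamma_k\to\gamma$. As $\operatorname{Ad}(\gamma_k)$ preserves $\operatorname{Lie}(\Gamma_k)$, $\operatorname{Ad}(\gamma)$ preserves $V$. So $V$ is a nonzero ideal, $V=\operatorname{Lie}(\Gamma)$ and $p=\dim\Gamma$. Then $\Gamma_k$ is open and closed in the connected group $\Gamma$, so $\Gamma_k=\Gamma$, a contradiction.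

Let $p=0$, so that the compact groups $\Gamma_k$ are finite. By Jordan's theorem $\Gamma_k=\bigcup_{i=1}^Jc_{i,k}A_k$ with $A_k$ an abelian subgroup. Pass to a subsequence with $c_{i,k}\to c_i$ and $A_k\to A$. If $a=\lim a_k$ and $a'=\lim a'_k$ with $a_k,a'_k\in A_k$, then $a^{-1}a'=\lim a_k^{-1}a'_k\in A$ and $aa'=a'a$; so $A$ is a closed abelian subgroup. Given $\gamma=\lim\gamma_k$, some $i$ has $c_{i,k}^{-1}\gamma_k\in A_k$ for infinitely many $k$, so $c_i^{-1}\gamma\in A$. Thus $A$ has finite index, its complement is a finite union of closed cosets, and $A$ is open. Hence $\Gamma=A$ is abelian, a contradiction.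
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:homog}]
If the theorem fails, there are closed subgroups $K_k\ne G$ and invariant metrics $\bar g_k$ on $G/K_k$ of diameter $1$ with $\lambda_1(G/K_k,\bar g_k)\to\infty$. Let $d_k$ be given by \eqref{eq:pseudo} and pass to a convergent subsequence. By Proposition~\ref{prop:proper} the limit group is $G$, so (a) of Proposition~\ref{prop:collapse} holds.

We need inner products $g_k$ on $\mathfrak g$ satisfying (b) and (c). Directions in the Lie algebra $\mathfrak k_k$ of $K_k$ cost nothing for $d_k$, so we may declare them as fast as we like. Let $\mathfrak k_k^\perp$ be the $g_0$-orthogonal complement, identified with $T_o(G/K_k)$ by the projection, and let $g_k$ be the orthogonal sum of $\bar g_k$ on $\mathfrak k_k^\perp$ and $\eta_k^2g_0$ on $\mathfrak k_k$. If $X\in\mathfrak k_k$ has $|X|_0=1$, then $X/\eta_k$ is a $g_k$-unit vector, so $L_j(g_k)\ge|X_j|_0/\eta_k$. Choose $\eta_k>0$ so small that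
\begin{equation}\label{eq:eta}
L_j(g_k)\ge k\quad\text{for every $j$ such that $\mathfrak k_k$ has nonzero projection to $\mathfrak s_j$.}
\end{equation}
Lemma~\ref{lem:submersion} applies to $(G,g_k)\to(G/K_k,\bar g_k)$. Part (a) of it gives $d_k\le d_{g_k}$, and with \eqref{eq:exp} this is hypothesis (b).

Suppose (c) fails: $L_j(g_k)\le L$ for some $j$ along a subsequence, to which we pass. Let $\Gamma=\operatorname{Ad}_j(G)$, a compact connected group of orthogonal maps of $\mathfrak s_j$ with Lie algebra $\operatorname{ad}(\mathfrak s_j)\cong\mathfrak s_j$, and let $\Gamma_k=\operatorname{Ad}_j(K_k)$, a closed subgroup. Let $x\in G$ and let $(x_k)$ be short with $x_k\to x$. By Lemma~\ref{lem:submersion}(b), $x_k=b_k\kappa_k$ with $\kappa_k\in K_k$ and $d_{g_k}(e,b_k)=d_k(e,x_k)\to0$. As $\operatorname{Ad}_j(\kappa_k)$ is orthogonal, \eqref{eq:ad} gives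
\[
\|\operatorname{Ad}_j(x_k)-\operatorname{Ad}_j(\kappa_k)\|=\|\operatorname{Ad}_j(b_k)-1\|\le c_jL\,d_{g_k}(e,b_k)\to0 .
\]
So $\operatorname{Ad}_j(\kappa_k)\to\operatorname{Ad}_j(x)$: every point of $\Gamma$ is a limit of points of $\Gamma_k$, and $\Gamma_k\to\Gamma$. By Lemma~\ref{lem:isolated}, $\Gamma_k=\Gamma$ for large $k$. The Lie algebra of $\Gamma_k$ is $\{\operatorname{ad}(X_j)|_{\mathfrak s_j}:X\in\mathfrak k_k\}$, so $\mathfrak k_k$ projects onto $\mathfrak s_j\ne0$, and \eqref{eq:eta}, in which the indices $k$ tend to infinity, contradicts $L_j(g_k)\le L$. Hence (c) holds.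

Proposition~\ref{prop:collapse} gives $\max_Sd_k(e,\cdot)\to0$. By Lemma~\ref{lem:quotient}, whose constant $16\cdot5^m$ does not depend on $K_k$, the diameters of the toral quotients tend to $0$, and then so does $\operatorname{diam}(G/K_k,\bar g_k)=1$, a contradiction.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Lauret}
Emilio A. Lauret, \emph{On the smallest Laplace eigenvalue for naturally reductive metrics on compact simple Lie groups}, arXiv:1906.03325 (2019).

\end{thebibliography}
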